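\title{A fourth-moment criterion for the Gaussian limit\\ of the noisy voter model density}

\begin{abstract}
In the noisy voter model on a finite set, with voting kernel $P$ and noise parameter $p$, let $W$ be the standardized equilibrium density of one opinion, weighted by the stationary law $\pi$ of $P$. A conjecture of Pymar and Rivera predicts a Gaussian limit for $W$ along any sequence of reversible models in which no vertex is heavy and $p$ times the expected meeting time of two stationary walks tends to infinity. We disprove it with simple random walk on two cliques joined by an edge. We then give a necessary and sufficient condition that does not require reversibility: $W$ is asymptotically Gaussian if and only if $\mathbb E W^4\to3$, if and only if the correlation of the density with the opinion of every single vertex tends to zero uniformly. The proof compares annihilating random walks with independent pairs of walks. For reversible kernels the meeting-time condition does suffice when $p$ times the relaxation time tends to zero, and this extra hypothesis cannot be weakened to boundedness.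
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

Let $V$ be a finite set, $P$ an irreducible transition matrix on $V$ with stationary distribution $\pi$, and $p\in(0,1]$. The \emph{noisy voter model} $\operatorname{NVM}(V,P,p)$ is the following discrete-time Markov chain on $\{0,1\}^V$. At each step a vertex $x$ is chosen uniformly at random. With probability $1-p$ it adopts the current opinion of a vertex $y$ chosen with probability $P(x,y)$; with probability $p$ its opinion is replaced by a fair random bit, independent of everything else. The chain has a unique stationary distribution $\Gamma$. For $\xi\sim\Gamma$ we study the weighted density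
\[
S=\sum_{x\in V}\pi(x)\xi(x).
\]
The weights $\pi$ are the ones for which copying alone produces no drift: the expected change of $S$ in a copying step is $|V|^{-1}\sum_x\pi(x)\big(\sum_yP(x,y)\xi(y)-\xi(x)\big)=0$. The dynamics commute with the flip $\xi\mapsto1-\xi$, so $\Gamma$ is flip invariant and $\mathbb E S=\frac12$. Put
\[
\sigma^2=\operatorname{Var}(S),\qquad W=\frac{S-\mathbb E S}{\sigma},\qquad \pi^*=\max_x\pi(x),\qquad \nu=\Big(\sum_x\pi(x)^2\Big)^{1/2},
\]
and let $M$ be the meeting time of two independent continuous-time walks that jump at rate $1$ according to $P$ and start from $\pi$. Recall that $P$ is \emph{reversible} if $\pi(x)P(x,y)=\pi(y)P(y,x)$ for all $x,y$. Along a sequence of models $\operatorname{NVM}(V_n,P_n,p_n)$ all these objects carry an index $n$, and $\Rightarrow$ denotes convergence in distribution. The question is when $W_n\Rightarrow\mathcal N(0,1)$.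

\subsection{Clusters and the conjecture}

An opinion can be traced back in time, from a vertex to the vertex it was copied from, until the noise event that created it. This ancestry has a simple law. A \emph{dual walk} jumps at rate $1-p$ according to $P$ and is killed at rate $p$. Start one dual walk from every vertex; let walks at distinct vertices evolve independently, and let walks that meet coalesce, that is, move together and be killed together from then on. The \emph{clusters} are the classes of vertices whose dual walks coalesce before being killed. They form a random partition of $V$, and one obtains $\xi\sim\Gamma$ by giving each cluster its own fair bit (Proposition~\ref{prop:dual}). With independent fair signs $\chi_C\in\{-1,1\}$,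
\begin{equation}\label{eq:clusters}
S-\tfrac12=\tfrac12\sum_{C}\pi(C)\chi_C .
\end{equation}

Two extreme cases suggest an answer. If $p=1$ the dual walks do not move, the clusters are singletons, $\sigma=\nu/2$, and $W=\sum_x(\pi(x)/\nu)\chi_{\{x\}}$ is a weighted sum of independent signs; the Lindeberg condition for such sums reads $\pi^*_n/\nu_n\to0$. If on the other hand the lifetime $1/p$ of a dual walk is much longer than the time two walks need to meet, almost all the mass lies in one cluster. Indeed it is known that for reversible $P_n$ the condition $p_n\mathbb E M_n\to0$ implies $S_n\Rightarrow\operatorname{Ber}(1/2)$. In the opposite regime $p_n\mathbb E M_n\to\infty$ one expects two walks to die before they meet, so that \eqref{eq:clusters} is a sum over many small clusters. This leads to the following conjecture, posed in \cite{PR}.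

\begin{quote}
\textbf{Conjecture.} \emph{Let $\operatorname{NVM}(V_n,P_n,p_n)$, $n\ge1$, be noisy voter models with $P_n$ reversible and $\pi_n^*/\nu_n\to0$. If $p_n\mathbb E M_n\to\infty$, then $W_n\Rightarrow\mathcal N(0,1)$.}
\end{quote}

The weak point is that $\mathbb E M$ is an average. If $M$ lives on two time scales, the long one can dominate the mean while the short one still has positive probability, and $1/p$ can be placed between them.

\subsection{Results}

\begin{theorem}[The Conjecture is false]\label{thm:cliques}
Let $G_m$ consist of two copies of the complete graph $K_m$ joined by one edge, let $P_m$ be simple random walk on $G_m$, and let $p_m=m^{-3/2}$. Then $P_m$ is reversible, $\pi^*_m/\nu_m\to0$ and $p_m\mathbb E M_m\to\infty$, but $\liminf_m\sigma_m^2\ge\frac18$. Hence $\limsup_m\|W_m\|_\infty\le\sqrt2$, and $W_m\not\Rightarrow\mathcal N(0,1)$.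
\end{theorem}

The exact condition for a Gaussian limit is expressed through
\[
c(x)=\operatorname{Corr}(\xi(x),S),\qquad c_*=\max_xc(x),\qquad \delta=1-\tfrac13\mathbb E W^4 .
\]
Thus $c_*$ measures how much the most informative single opinion says about the density, and $\delta$ is the defect of the fourth moment relative to the Gaussian value $3$.

\begin{theorem}[Criterion]\label{thm:criterion}
Let $P$ be irreducible with stationary law $\pi$, not necessarily reversible, and let $p\in(0,1]$.
\begin{itemize}
\item[(i)] For every $k\ge1$ and every $\theta\in\mathbb C$,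
\[
(2k-1)!!\Big(1-\binom k2\delta\Big)\le\mathbb E W^{2k}\le(2k-1)!!,
\qquad
\big|\mathbb E e^{\theta W}-e^{\theta^2/2}\big|\le\frac{|\theta|^4}{8}\,e^{|\theta|^2/2}\,\delta .
\]
\item[(ii)] Let $Z_*$ be the meeting place of two independent dual walks started from $\pi$, conditioned to meet before either is killed. Then
\[
\tfrac13\,\mathbb E[c(Z_*)^2]\le\delta\le4\,\mathbb E[c(Z_*)^2],\qquad \tfrac1{27}\,c_*^6\le\delta\le4c_*^2 .
\]
\item[(iii)] For any sequence of models the following are equivalent: \textup{(a)} $W_n\Rightarrow\mathcal N(0,1)$; \textup{(b)} $\mathbb E W_n^4\to3$; \textup{(c)} $\max_x\operatorname{Corr}(\xi_n(x),S_n)\to0$; \textup{(d)} $\max_C\pi_n(C)/\sigma_n\to0$ in probability, the maximum being over clusters.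
\end{itemize}
\end{theorem}

We call $P$ \emph{vertex-transitive} if for all $x,y$ there is a permutation $\phi$ of $V$ with $\phi(x)=y$ and $P(\phi(u),\phi(v))=P(u,v)$ for all $u,v$.

\begin{corollary}\label{cor:conseq}
\begin{itemize}
\item[(1)] $c_*\ge2\sigma$ and $c_*\ge\pi^*/(2\sigma)$; so $\sigma_n\to0$ and $\pi_n^*/\sigma_n\to0$ are necessary for a Gaussian limit.
\item[(2)] If the $P_n$ are vertex-transitive, then $W_n\Rightarrow\mathcal N(0,1)$ if and only if $\sigma_n\to0$.
\item[(3)] If $\pi_n^*/(p_n\nu_n)\to0$, then $W_n\Rightarrow\mathcal N(0,1)$.
\end{itemize}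
\end{corollary}

For reversible $P$ on at least two vertices, the \emph{relaxation time} $t_{\rm rel}$ is the reciprocal of the smallest nonzero eigenvalue of $I-P$. If a walk relaxes before it is killed, the meeting time has effectively one scale and the prediction of the Conjecture holds.

\begin{theorem}[Corrected conjecture]\label{thm:relax}
Let the $P_n$ be reversible. If $p_n\mathbb E M_n\to\infty$ and $p_nt_{\rm rel}(P_n)\to0$, then $W_n\Rightarrow\mathcal N(0,1)$.
\end{theorem}

The condition $\pi^*_n/\nu_n\to0$ is not needed in Theorem~\ref{thm:relax}. The condition on the relaxation time cannot be relaxed to $p_nt_{\rm rel}(P_n)=O(1)$, even if the necessary condition $\sigma_n\to0$, which fails for the two cliques, is added.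

\begin{theorem}[Sharpness]\label{thm:sharp}
There are reversible models with $\pi_n^*/\nu_n\to0$, $p_n\mathbb E M_n\to\infty$, $\sigma_n\to0$, $t_{\rm rel}(P_n)/\mathbb E M_n\to0$ and $p_nt_{\rm rel}(P_n)=1$ for which $W_n\not\Rightarrow\mathcal N(0,1)$.
\end{theorem}

Section~\ref{sec:dual} sets up the duality and computes second moments, which is all that Theorem~\ref{thm:cliques} needs (Section~\ref{sec:cliques}). Parts (i), (ii) and (iii) of Theorem~\ref{thm:criterion} are proved in Sections~\ref{sec:moments}, \ref{sec:defect} and \ref{sec:equiv}; they use the fairness of the noise and the stationarity of $\pi$. Reversibility enters only in Section~\ref{sec:relax}, through spectral expansions. Section~\ref{sec:sharp} contains the second counterexample.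

\section{Duality and second moments}\label{sec:dual}

We work with the spins $\varepsilon_x=2\xi(x)-1\in\{-1,1\}$ and write $C_x$ for the cluster of $x$.

\begin{proposition}\label{prop:dual}
Given the clusters, let $(\chi_C)$ be independent fair signs, and put $\varepsilon_x=\chi_{C_x}$. Then $\xi=(1+\varepsilon)/2$ has law $\Gamma$.
\end{proposition}

\begin{proof}
Let every vertex update at the rings of its own rate-$1$ Poisson clock. If $Q$ is the kernel of the discrete chain, this process has generator $|V|(Q-I)$, so its stationary law is $\Gamma$. Place the rings on the time axis $(-\infty,0]$ and mark each ring independently: at a ring of $x$, with probability $1-p$ draw an arrow to a vertex $y\sim P(x,\cdot)$, and with probability $p$ write a fresh fair bit. From $(x,0)$ go backward in time, staying at the current vertex until its most recent ring; follow the arrow if there is one, and stop if there is a bit. A Poisson process read backward is a Poisson process, so this path jumps at rate $1-p$ according to $P$ and is killed at rate $p$. Paths at distinct vertices read independent clocks, and paths at the same vertex read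 the same clock. So these paths are the coalescing dual walks. Let $\xi(x)$ be the bit at which the path from $x$ stops. Vertices in the same cluster read the same bit, vertices in distinct clusters read bits of distinct rings, and the bits are independent of the rings and arrows. Hence $\xi$ has the law described in the statement.

Start the process at time $-T$ from a configuration of law $\Gamma$, independent of the marks, and run it with the marks. Its state at time $0$ has law $\Gamma$ and equals $\xi$ unless some dual walk survives for time $T$, which has probability at most $|V|e^{-pT}$. Let $T\to\infty$.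
\end{proof}

Coalescing walks are dependent, and it is easier to compute with independent ones. A \emph{killed walk} is a pair $(Y,\zeta)$, where $Y=(Y_t)_{t\ge0}$ jumps at rate $1-p$ according to $P$ and $\zeta$ is an independent exponential time of rate $p$. The path $Y$ is defined for all $t$; we call the walk \emph{alive} at time $t$ if $t<\zeta$. For independent killed walks $(Y^i,\zeta_i)$ let $\tau_{ij}=\inf\{t\ge0:Y^i_t=Y^j_t\}$, and define
\[
h(x,y)=\mathbb P_{x,y}(\tau_{12}<\zeta_1\wedge\zeta_2)=\mathbb E_{x,y}e^{-2p\tau_{12}},\qquad
\bar h(x)=\sum_y\pi(y)h(x,y),\qquad q=\sum_x\pi(x)\bar h(x),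
\]
where the subscript gives the starting points; the second form of $h$ holds because $\zeta_1\wedge\zeta_2$ is exponential of rate $2p$ and independent of the paths. The function $h$ is symmetric and $h(x,x)=1$, so $\bar h(x)\ge\pi(x)$ and $q\ge\nu^2>0$.

\begin{lemma}\label{lem:second}
We have $\mathbb E\,\pi(C_x)=\bar h(x)$, $\ \mathbb E\sum_C\pi(C)^2=q$, and
\begin{equation}\label{eq:second}
\sigma^2=\frac q4,\qquad W=q^{-1/2}\sum_x\pi(x)\varepsilon_x,\qquad c(x)=\frac{\bar h(x)}{\sqrt q}\in[0,1].
\end{equation}
In particular $\bar h\le\sqrt q$.
\end{lemma}

\begin{proof}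
The dual walks from $x$ and $y$ are independent killed walks until they meet or one is killed, so $\mathbb P(C_x=C_y)=h(x,y)$. Summing against $\pi(y)$, and against $\pi(x)\pi(y)$, gives the first two identities. By Proposition~\ref{prop:dual}, $\mathbb E\varepsilon_x=0$ and $\mathbb E\varepsilon_x\varepsilon_y=\mathbb P(C_x=C_y)$. Since $S-\frac12=\frac12\sum_x\pi(x)\varepsilon_x$, we get $4\sigma^2=q$ and the formula for $W$. As $\varepsilon_x$ and $W$ are centered with variance $1$, $c(x)=\mathbb E\varepsilon_xW=\bar h(x)/\sqrt q$, and this is at most $1$ by the Cauchy--Schwarz inequality.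
\end{proof}

For $p<1$, slowing the clock by the factor $1-p$ turns rate-$1$ walks into the paths $Y^i$, so $\tau_{12}$ has the law of $M/(1-p)$ and
\begin{equation}\label{eq:lambda}
h(x,y)=\mathbb E_{x,y}e^{-\lambda M},\qquad q=\mathbb Ee^{-\lambda M}\ge e^{-\lambda\mathbb E M},\qquad \lambda=\frac{2p}{1-p}.
\end{equation}
Here $\mathbb E_{x,y}$ refers to rate-$1$ walks started at $x,y$, the symbol $\mathbb E$ to the stationary start, and the inequality is Jensen's. When $p_n\le\frac12$, so that $2p_n\le\lambda_n\le4p_n$, this one inequality relates $\mathbb E M$ to the variance in both regimes. If $p_n\mathbb E M_n\to0$, then $\mathbb E(2S_n-1)^2=q_n\to1$, and since $|2S_n-1|\le1$ and the law is flip invariant, $S_n\Rightarrow\operatorname{Ber}(1/2)$. If $\sigma_n\to0$, then $p_n\mathbb E M_n\to\infty$. The Conjecture needs the converse of the last implication, and Jensen's inequality does not give it.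

\begin{example}[One time scale]\label{ex:complete}
Let $|V|=n$ and $P(x,y)=1/n$ for all $x,y$. Two rate-$1$ walks at distinct vertices meet at rate $2/n$, so, given $M>0$, the time $M$ is exponential, and $\mathbb E M=(1-\frac1n)\frac n2=\frac{n-1}2$. Two killed walks at distinct vertices meet at rate $2(1-p)/n$ and suffer a killing at rate $2p$, so
\[
q=\frac1n+\Big(1-\frac1n\Big)\frac{1-p}{1-p+np}.
\]
As $n\to\infty$, $q\to0$ if and only if $np\to\infty$, that is, if and only if $p\,\mathbb E M\to\infty$. By Corollary~\ref{cor:conseq}(2) the Conjecture gives the exact threshold here.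
\end{example}

\section{Two cliques joined by an edge}\label{sec:cliques}

On $G_m$ two walks in the same clique meet in time of order $m$, while walks in different cliques must first find the bridge, which takes time of order $m^2$. The lifetime $1/p_m=m^{3/2}$ lies between these scales.

\begin{proof}[Proof of Theorem~\ref{thm:cliques}]
Let $U_1,U_2$ be the cliques and $\ell=m(m-1)+1$ the number of edges. Then $\pi(x)=\deg(x)/(2\ell)$, and $\pi(x)P(x,y)=1/(2\ell)$ for every edge $xy$, so $P$ is reversible. By symmetry $\pi(U_1)=\pi(U_2)=\frac12$. The largest degree is $m$, so $\pi^*=m/(2\ell)$, and $\nu^2\ge1/|V|=1/(2m)$ by Cauchy--Schwarz. Hence $\pi^*/\nu\le m\sqrt{2m}/(2\ell)\to0$.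

Each endpoint of the bridge has stationary mass $m/(2\ell)$ and is left through the bridge at rate $1/m$. So a stationary rate-$1$ walk crosses the bridge $t/\ell$ times on average during $[0,t]$, and for two stationary walks
\begin{equation}\label{eq:cross}
\mathbb P(\text{some walk crosses the bridge during }[0,t])\le 2t/\ell .
\end{equation}

\emph{The mean of $M$ is large.} Walks that start in different cliques, which has probability $\frac12$, cannot meet before a crossing. By \eqref{eq:cross} with $t=\ell/8$,
\[
\mathbb E M\ge t\,\mathbb P(M>t)\ge t\Big(\frac12-\frac{2t}{\ell}\Big)=\frac{\ell}{32},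
\]
and $p_m\mathbb E M_m\ge m^{-3/2}\ell/32\to\infty$.

\emph{The variance is not small.} While the walks are at distinct vertices of one clique, each jumps onto the other at rate at least $1/m$. So, from a start in the same clique, the probability of neither a meeting nor a crossing during $[0,s]$ is at most $e^{-2s/m}$. With $s=m^{5/4}$ and \eqref{eq:cross},
\[
\mathbb P(M\le s)\ge\frac12-e^{-2s/m}-\frac{2s}{\ell}\longrightarrow\frac12 ,
\]
while $\lambda s\to0$ because $p_ms=m^{-1/4}$. By \eqref{eq:lambda}, $q\ge e^{-\lambda s}\,\mathbb P(M\le s)$, so $\liminf q\ge\frac12$ and $\liminf\sigma_m^2\ge\frac18$. Since $|S-\frac12|\le\frac12$, we have $|W_m|\le1/(2\sigma_m)$, and the right side has upper limit at most $\sqrt2$. Thus $\mathbb P(|W_m|>2)=0$ for large $m$, whereas a standard Gaussian exceeds $2$ in absolute value with positive probability.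
\end{proof}

\begin{remark}
The limit law can be read off the same estimates. Let $T_i=2\sum_{x\in U_i}\pi(x)\varepsilon_x\in[-1,1]$, so that $S-\frac12=(T_1+T_2)/4$ and $\mathbb E T_iT_j$ is the expectation of $e^{-\lambda M}$ given that the walks start in $U_i$ and $U_j$. This conditioning event has probability $\frac14$, so the bound in \eqref{eq:cross} becomes $8t/\ell$. Then $\mathbb ET_i^2\ge e^{-\lambda s}(1-e^{-2s/m}-8s/\ell)\to1$, and $0\le\mathbb ET_1T_2\le e^{-\lambda t}+8t/\ell\to0$ for $t=m^{7/4}$. Every limit point of $(T_1,T_2)$ is therefore supported on $\{-1,1\}^2$, flip invariant and uncorrelated, hence uniform. So $S_m$ converges to the law with masses $\frac14,\frac12,\frac14$ at $0,\frac12,1$: each clique is in consensus, and the two bits are independent.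
\end{remark}

\section{Even moments and annihilating walks}\label{sec:moments}

\subsection{What conditioning on the clusters gives}

By \eqref{eq:clusters}, $W=\sum_Cw_C\chi_C$ with $w_C=\pi(C)/\sqrt q$. If all $w_C$ are small, then given the clusters $W$ is nearly Gaussian, but with the random variance $R=\sum_Cw_C^2$, of which we only know $\mathbb ER=1$. For independent signs and real $a_i$ one has $\mathbb E(\sum_ia_i\chi_i)^4=3(\sum_ia_i^2)^2-2\sum_ia_i^4$, so
\begin{equation}\label{eq:compete}
3\delta=2\,\mathbb E\sum_Cw_C^4-3\operatorname{Var}(R).
\end{equation}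
Large clusters push $\mathbb EW^4$ below $3$, fluctuations of $R$ push it above, and the two effects could cancel. Theorem~\ref{thm:criterion}(i) contains the inequality $\delta\ge0$, that is, $\operatorname{Var}(R)\le\frac23\mathbb E\sum_Cw_C^4$: the fluctuations of the conditional variance are controlled by the large clusters. To see this we leave the clusters and compute the moments with independent walks.

The Gaussian moment $(2k-1)!!$ is the number of perfect matchings of $2k$ points. We shall write $q^k\,\mathbb EW^{2k}$ as the probability of a disjoint union of events, one for each matching $\mathfrak m$, each contained in the event, of probability $q^k$, that the $k$ pairs of $\mathfrak m$ meet independently.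

\subsection{The annihilating system}

A product of spins only feels the parity of the number of factors in each cluster, so two labels that have met can be deleted. Let $N=2k$. Take independent killed walks $Y^1,\dots,Y^N$ started at $x_1,\dots,x_N$, not necessarily distinct, and an independent uniformly random total order on the pairs of labels. At first all walks are \emph{present}. Whenever some present walks coincide, remove the smallest coincident pair of present walks in the random order, and repeat until no two present walks coincide. The system \emph{fails}, and stops, if a present walk is killed; it \emph{succeeds} if all walks are removed. On success the removed pairs form a perfect matching of the labels.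

Almost surely no two clocks ring together. At a time $t>0$ a single walk jumps, and the present walks were at distinct vertices just before, so at most one pair of present walks coincides. The random order is therefore used only at time $0$; it is there to keep the labels exchangeable.

\begin{lemma}\label{lem:annihil}
$\mathbb E\prod_{i=1}^N\varepsilon_{x_i}=\mathbb P(\text{the system succeeds})$.
\end{lemma}

\begin{proof}
Let $n_C$ be the number of $i$ with $x_i\in C$. By Proposition~\ref{prop:dual}, $\prod_i\varepsilon_{x_i}=\prod_C\chi_C^{n_C}$, whose expectation given the clusters is the indicator that all $n_C$ are even; this is where the fairness of the noise is used. Attach label $i$ to the dual walk from $x_i$, and let $O_t$ be the set of vertices that carry an odd number of living labels at time $t$. At a ring of a vertex outside $O_t$ an even number of labels is moved or killed, and $O_t$ does not change. At a ring of $x\in O_t$, either, with probability $p$, a cluster with $n_C$ odd is killed, and we say that $O$ fails; or, with probability $(1-p)P(x,y)$, the labels move to $y$, and for $y\neq x$ the vertex $x$ leaves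 the set and the membership of $y$ is switched. All $n_C$ are even if and only if $O$ never fails.

In the annihilating system, the set of positions of the present walks starts, after the removals at time $0$, from the same set $O_0$, and it has the same transition and failure rates. A nonempty set fails at rate at least $p$, so almost surely the system either fails or succeeds. Hence it succeeds with the probability that $O$ never fails.
\end{proof}

For a pair of labels $u=\{i,j\}$ let $\tau_u=\tau_{ij}$ and $G_u=\{\tau_u<\zeta_i\wedge\zeta_j\}$. For a perfect matching $\mathfrak m$ let $G_{\mathfrak m}=\bigcap_{u\in\mathfrak m}G_u$, and let $A_{\mathfrak m}$ be the event of success with matching $\mathfrak m$. The events $G_u$, $u\in\mathfrak m$, involve disjoint sets of walks and are independent. Moreover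
\begin{equation}\label{eq:AinG}
A_{\mathfrak m}\subset G_{\mathfrak m}:
\end{equation}
a pair $u$ removed at time $t$ was present, hence not coincident, before $t$, so $t=\tau_u$; and on success neither member was killed before its removal.

\subsection{Four walks}

Let $u,v$ be disjoint pairs. A \emph{cross pair} is a pair with one label in $u$ and one in $v$; there are four. Consider the annihilating system formed by the four walks of $u\cup v$ alone, with the restricted order. On $G_u\cap G_v$ all four walks are alive at time $\tau_u\wedge\tau_v$, so this system removes a pair before it can fail. Define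
\[
D_{u,v}=G_u\cap G_v\cap\{\text{the first pair removed in the system }u\cup v\text{ is a cross pair}\}.
\]
For $N=4$ and $\mathfrak m=\{u,v\}$,
\begin{equation}\label{eq:four}
G_{\mathfrak m}\setminus A_{\mathfrak m}=D_{u,v}.
\end{equation}
Indeed, on $G_{\mathfrak m}$, if the first removed pair is $u$, then $v$ is removed at $\tau_v$ with both members alive, and $A_{\mathfrak m}$ occurs; the same holds with $u,v$ exchanged; and if it is a cross pair, $A_{\mathfrak m}$ does not occur.

From now on the starting points are independent with law $\pi$. Then $\mathbb P(G_u)=q$, the labels are exchangeable, and $d=\mathbb P(D_{u,v})$ does not depend on $u,v$. Expanding the power in \eqref{eq:second} and using Lemma~\ref{lem:annihil},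
\begin{equation}\label{eq:success}
q^k\,\mathbb E W^{2k}=\sum_{x_1,\dots,x_{2k}}\pi(x_1)\cdots\pi(x_{2k})\,\mathbb E\prod_i\varepsilon_{x_i}=\sum_{\mathfrak m}\mathbb P(A_{\mathfrak m}).
\end{equation}
For $k=2$ there are three matchings, and \eqref{eq:AinG} and \eqref{eq:four} give $q^2\,\mathbb EW^4=3(q^2-d)$, that is,
\begin{equation}\label{eq:delta}
\delta=d/q^2\ge0 .
\end{equation}

\begin{example}[Pure noise]\label{ex:noise}
Let $p=1$. The walks do not move, $h(x,y)=\mathbf 1\{x=y\}$ and $q=\nu^2$. The event $G_{12}\cap G_{34}$ says $x_1=x_2$ and $x_3=x_4$. A cross pair coincides only if all four points are equal; then all six pairs coincide, and the smallest is a cross pair with probability $\frac46$. So $d=\frac23\sum_x\pi(x)^4$ and $\delta=\frac23\sum_x\pi(x)^4/\nu^4$, in agreement with \eqref{eq:compete}, where now $R=1$ and $w_{\{x\}}=\pi(x)/\nu$. When the four points are equal, each matching has $\mathbb P(G_{\mathfrak m})=1$, but the product of spins is $1$, not $3$: the three events $G_{\mathfrak m}$ overlap, and $d$ measures this overcount. Finally $Z_*$ has law $\pi(z)^2/\nu^2$ and $c(z)=\pi(z)/\nu$, so $\delta=\frac23\mathbb E[c(Z_*)^2]$,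 within the bounds of Theorem~\ref{thm:criterion}(ii).
\end{example}

\subsection{Many walks}

For larger $N$, the first deviation from a matching involves only two of its pairs, and it is visible in the system formed by their four walks.

\begin{lemma}\label{lem:many}
For every $N=2k$ and every perfect matching $\mathfrak m$,
\[
G_{\mathfrak m}\setminus A_{\mathfrak m}\subset\bigcup_{\{u,v\}\subset\mathfrak m}\Big(D_{u,v}\cap\bigcap_{u'\in\mathfrak m\setminus\{u,v\}}G_{u'}\Big).
\]
\end{lemma}

\begin{proof}
Let $G_{\mathfrak m}$ occur, and suppose first that every pair removed by the full system belongs to $\mathfrak m$. Let $u\in\mathfrak m$. If the system is still running at time $\tau_u$ and the members of $u$ are present, they coincide, so one of them is removed at that time, necessarily as part of $u$. Thus no member of $u$ is present after $\tau_u$, and since its killing time exceeds $\tau_u$, no present walk is ever killed. So $A_{\mathfrak m}$ occurs.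

Hence on $G_{\mathfrak m}\setminus A_{\mathfrak m}$ there is a first removed pair $\{i,j\}\notin\mathfrak m$, removed at some time $t$, with $i\in u$, $j\in v$ and $u\ne v$ in $\mathfrak m$. Earlier removals are pairs of $\mathfrak m$ other than $u$ and $v$, so the four walks of $u\cup v$ are present up to this removal. If $t>0$, the four walks are at distinct vertices during $[0,t)$, and at time $t$ only $i$ and $j$ coincide. If $t=0$, then $\{i,j\}$ is the smallest coincident pair among present walks, which include the four. In both cases $\{i,j\}$ is the first pair removed in the system $u\cup v$, so $D_{u,v}$ occurs.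
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(i)]
The event $D_{u,v}$ depends only on the walks in $u\cup v$ and on the order, so each event in the union of Lemma~\ref{lem:many} has probability $dq^{k-2}$. With \eqref{eq:AinG}, $q^k-\binom k2dq^{k-2}\le\mathbb P(A_{\mathfrak m})\le q^k$. Summing over the $(2k-1)!!$ matchings in \eqref{eq:success} and using \eqref{eq:delta} gives the moment bounds.

Odd moments of $W$ vanish by flip invariance, and $W$ is bounded, so $\mathbb Ee^{\theta W}=\sum_k\theta^{2k}\mathbb EW^{2k}/(2k)!$. Since $(2k)!=(2k-1)!!\,2^kk!$, we have $e^{\theta^2/2}=\sum_k\theta^{2k}(2k-1)!!/(2k)!$. With $y=|\theta|^2/2$,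
\[
\big|\mathbb Ee^{\theta W}-e^{\theta^2/2}\big|\le\delta\sum_{k\ge2}\frac{y^k}{k!}\binom k2=\delta\,\frac{y^2}2\,e^{y}=\delta\,\frac{|\theta|^4}8\,e^{|\theta|^2/2}.\qedhere
\]
\end{proof}

\section{The size of the defect}\label{sec:defect}

We now estimate $d$. On $D_{12,34}$ a cross pair, say $1$ and $3$, meets first, at a vertex $z$, and then each of the two walks at $z$ must find its partner. If the partners were at independent $\pi$-distributed positions, this would cost $\bar h(z)^2=q\,c(z)^2$, and $d$ would be comparable to $q\cdot q\,\mathbb E[c(Z_*)^2]$. Two things stand in the way: the partners are conditioned not to have met anyone so far, which destroys their stationarity, and all four walks, not only two, must survive until the first meeting. Lemmas~\ref{lem:six} and \ref{lem:double} show that each costs a constant factor.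

Take four independent killed walks started from $\pi$, and let $\zeta=\min_i\zeta_i$. Let $\mathcal F_t$ be generated by the random order, the paths up to time $t$ and the killings up to time $t$. By the strong Markov property and the lack of memory of the $\zeta_i$, for a stopping time $T$ and $\{i,j,k,l\}=\{1,2,3,4\}$, on the event $\{T<\zeta\}$,
\begin{equation}\label{eq:SM}
\mathbb P\big(Y^i,Y^j\text{ meet in }[T,\zeta_i\wedge\zeta_j)\text{ and }Y^k,Y^l\text{ meet in }[T,\zeta_k\wedge\zeta_l)\,\big|\,\mathcal F_T\big)=h(Y^i_T,Y^j_T)\,h(Y^k_T,Y^l_T).
\end{equation}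
Let $t_0=\min_u\tau_u$ be the first coincidence time among the four walks, and let $F_u\in\mathcal F_{t_0}$ be the event that $t_0<\zeta$ and $u$ is the first removed pair. The six events $F_u$ partition $\{t_0<\zeta\}$. By exchangeability the number
\begin{equation}\label{eq:J}
J=\mathbb E\big[\mathbf 1_{F_{ik}}\,h(Y^i_{t_0},Y^j_{t_0})\,h(Y^k_{t_0},Y^l_{t_0})\big],\qquad\{i,j,k,l\}=\{1,2,3,4\},
\end{equation}
does not depend on the labeling; on $F_{ik}$ the walks $i,k$ are at the same vertex, and $J$ is the probability that they then meet $j$ and $l$ respectively, while alive. We have $D_{12,34}=G_{12}\cap G_{34}\cap(F_{13}\cup F_{14}\cup F_{23}\cup F_{24})$, and $\tau_{12},\tau_{34}\ge t_0$. So \eqref{eq:SM} at $T=t_0$ gives $\mathbb P(G_{12}\cap G_{34}\cap F_u)=J$ for each cross pair $u$, and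
\begin{equation}\label{eq:dJ}
d=4J.
\end{equation}

\subsection{Removing the conditioning on the partners}

Let $\tau=\tau_{12}$ and $Z=Y^1_\tau$, and drop the requirement that the meeting of $1$ and $2$ be the first one:
\[
\tilde J=\mathbb E\big[\mathbf 1\{\tau<\zeta\}\,h(Z,Y^3_\tau)\,h(Z,Y^4_\tau)\big].
\]

\begin{lemma}\label{lem:six}
$J\le\tilde J\le6J$.
\end{lemma}

\begin{proof}
On $F_{12}$ we have $t_0=\tau<\zeta$ and $Y^1_{t_0}=Y^2_{t_0}=Z$, so \eqref{eq:J} with $(i,j,k,l)=(1,3,2,4)$ gives $J\le\tilde J$.

For the upper bound we write $\tilde J$ as a probability and split according to the first coincidence. Let $E_{13|24}$ be the event that $\tau<\zeta$, that $Y^1,Y^3$ meet in $[\tau,\zeta_1\wedge\zeta_3)$ and that $Y^2,Y^4$ meet in $[\tau,\zeta_2\wedge\zeta_4)$. Let $E_{14|23}$ be the same event with $3$ and $4$ exchanged. Since $Y^1_\tau=Y^2_\tau=Z$, \eqref{eq:SM} at $T=\tau$ gives, for every $H\in\mathcal F_\tau$,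
\begin{equation}\label{eq:swap}
\mathbb P(E_{13|24}\cap H)=\mathbb P(E_{14|23}\cap H)=\mathbb E\big[\mathbf 1_H\mathbf 1\{\tau<\zeta\}\,h(Z,Y^3_\tau)h(Z,Y^4_\tau)\big].
\end{equation}
In particular $\tilde J=\mathbb P(E_{13|24})$. On this event $t_0\le\tau<\zeta$, so $\tilde J=\sum_u\mathbb P(E_{13|24}\cap F_u)$, and we bound each of the six terms by $J$.

On $E_{13|24}$ the required meetings take place after $\tau\ge t_0$, so \eqref{eq:SM} at $T=t_0$ gives
\[
\mathbb P(E_{13|24}\cap F_u)\le\mathbb E\big[\mathbf 1_{F_u}\,h(Y^1_{t_0},Y^3_{t_0})\,h(Y^2_{t_0},Y^4_{t_0})\big].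
\]
If $u\in\{12,14,23,34\}$, then $u$ has one label in $\{1,3\}$ and one in $\{2,4\}$, and since $h$ is symmetric the right side is an instance of \eqref{eq:J}. For $u\in\{13,24\}$ this bound is too weak, because one factor $h$ equals $1$ on $F_u$. Here we exchange partners. Since $t_0\le\tau$, we have $F_u\in\mathcal F_\tau$, so by \eqref{eq:swap} and then \eqref{eq:SM} at $T=t_0$,
\[
\mathbb P(E_{13|24}\cap F_u)=\mathbb P(E_{14|23}\cap F_u)\le\mathbb E\big[\mathbf 1_{F_u}\,h(Y^1_{t_0},Y^4_{t_0})\,h(Y^2_{t_0},Y^3_{t_0})\big].
\]
Both $13$ and $24$ have one label in $\{1,4\}$ and one in $\{2,3\}$, so the right side is again $J$.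
\end{proof}

The gain is that $\tilde J$ can be computed. For $a>0$ let
\[
\rho_a(z)=\mathbb E\big[e^{-ap\tau};\,\tau<\infty,\ Z=z\big],\qquad\rho=\rho_2 .
\]
Then $\rho(z)=\mathbb P(G_{12},Z=z)$, so $\sum_z\rho(z)=q$ and $\rho/q$ is the law of $Z_*$. The paths $Y^3,Y^4$ are stationary and independent of $(Y^1,Y^2)$, so given $(\tau,Z)$ the points $Y^3_\tau,Y^4_\tau$ are independent with law $\pi$. As $\zeta$ is exponential of rate $4p$ and independent of the paths,
\begin{equation}\label{eq:Jtilde}
\tilde J=\sum_z\rho_4(z)\bar h(z)^2 .
\end{equation}

\subsection{Doubling the killing rate}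

It remains to pass from $\rho_4$ to $\rho$. For a stationary pair, a first meeting at $z$ is no more likely in a later time window than in the first one.

\begin{lemma}\label{lem:double}
$\rho_4\le\rho\le2\rho_4$.
\end{lemma}

\begin{proof}
The first inequality holds since $e^{-4p\tau}\le e^{-2p\tau}$. Fix $z$ and let $\Phi(t)=\mathbb P(0<\tau\le t,\ Z=z)$. If $\tau\in(t,2t]$ and $Z=z$, the shifted pair $(Y^1_{t+\cdot},Y^2_{t+\cdot})$ has its first coincidence in $(0,t]$, at $z$. By stationarity the shifted pair has the law of the original one, so $\Phi(2t)-\Phi(t)\le\Phi(t)$. The event $\{\tau=0,Z=z\}$ has probability $\pi(z)^2$, and $e^{-b\tau}=\int_0^\infty be^{-bt}\mathbf 1\{\tau\le t\}\,dt$ for $b>0$. Hence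
\[
\rho(z)-\pi(z)^2=\int_0^\infty2pe^{-2pt}\Phi(t)\,dt=\int_0^\infty4pe^{-4pt}\Phi(2t)\,dt\le2\big(\rho_4(z)-\pi(z)^2\big).\qedhere
\]
\end{proof}

Put $B=\sum_z\rho(z)\bar h(z)^2$. By \eqref{eq:second}, $B/q^2=\sum_z(\rho(z)/q)\,c(z)^2=\mathbb E[c(Z_*)^2]$. By \eqref{eq:Jtilde} and Lemma~\ref{lem:double}, $\frac12B\le\tilde J\le B$, so Lemma~\ref{lem:six} gives $\frac1{12}B\le J\le B$. Since $\delta=4J/q^2$ by \eqref{eq:delta} and \eqref{eq:dJ},
\begin{equation}\label{eq:deltaB}
\tfrac13\,B/q^2\le\delta\le4B/q^2 .
\end{equation}
This is the first half of Theorem~\ref{thm:criterion}(ii), and $\delta\le4c_*^2$ follows.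

\subsection{From the average to the maximum}

The lower bound in \eqref{eq:deltaB} involves an average of $c^2$ over $Z_*$, and the vertex where $c$ is largest may be an unlikely meeting place. But a vertex with large $c(x)$ has a large cluster, and a large cluster is detected by three stationary walks.

\begin{lemma}\label{lem:three}
$\mathbb E\sum_C\pi(C)^3\le3q^{3/2}\,\mathbb E\,c(Z_*)$.
\end{lemma}

\begin{proof}
The left side is the probability that three independent points of law $\pi$ lie in one cluster. Their dual walks are independent killed walks until the first coincidence or killing. For the three to coalesce, a coincidence must come first, at a time equal to $\tau_{ij}$ for some pair $\{i,j\}$; given the past, the merged walk then coalesces with the third walk $l$ with probability $h(Y^i_{\tau_{ij}},Y^l_{\tau_{ij}})$. We sum over the three pairs and keep only the requirement $G_{ij}$. As $Y^3_\tau$ has law $\pi$ and is independent of $(Y^1,Y^2)$ and the killing times,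
\[
\mathbb E\sum_C\pi(C)^3\le3\,\mathbb E\big[\mathbf 1_{G_{12}}h(Z,Y^3_\tau)\big]=3\sum_z\rho(z)\bar h(z)=3q^{3/2}\,\mathbb E\,c(Z_*).\qedhere
\]
\end{proof}

By Lemma~\ref{lem:second} and Jensen's inequality, for every $x$,
\[
c(x)^3q^{3/2}=\big(\mathbb E\,\pi(C_x)\big)^3\le\mathbb E\,\pi(C_x)^3\le\mathbb E\sum_C\pi(C)^3 .
\]
With Lemma~\ref{lem:three} and \eqref{eq:deltaB}, $c_*^3\le3\,\mathbb E\,c(Z_*)\le3\,(\mathbb E[c(Z_*)^2])^{1/2}\le3(3\delta)^{1/2}$, so $c_*^6\le27\delta$. This completes the proof of Theorem~\ref{thm:criterion}(ii).

\section{The equivalences and their consequences}\label{sec:equiv}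

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(iii)]
Statement (b) says $\delta_n\to0$, so (b)$\Leftrightarrow$(c) is the second half of part (ii).

(b)$\Rightarrow$(a). By part (i) with $\theta$ purely imaginary, the characteristic functions of $W_n$ converge pointwise to that of $\mathcal N(0,1)$; apply L\'evy's continuity theorem.

(a)$\Rightarrow$(b). By part (i), $\mathbb EW_n^6\le15$, so the variables $W_n^4$ are uniformly integrable and their means converge to the Gaussian value $3$.

(c)$\Rightarrow$(d). By Lemma~\ref{lem:three}, $\mathbb E\max_C(\pi(C)/\sqrt q)^3\le3c_*$, and $\sqrt q=2\sigma$. Apply Markov's inequality.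

(d)$\Rightarrow$(c). Choose $x$ with $c(x)=c_*$ and let $w=\pi(C_x)/\sqrt q$. By Lemma~\ref{lem:second}, $\mathbb Ew=c_*$ and $\mathbb Ew^2\le q^{-1}\mathbb E\sum_C\pi(C)^2=1$. For $\eta>0$, Cauchy--Schwarz gives $c_*\le\eta+\mathbb E[w;w>\eta]\le\eta+\mathbb P(w>\eta)^{1/2}$, and the last probability tends to $0$ by (d), because $w\le\max_C\pi(C)/(2\sigma)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conseq}]
(1) The maximum of $\bar h$ is at least its $\pi$-average $q$, so $c_*\ge\sqrt q=2\sigma$. From $\bar h\ge\pi$ we get $c_*\ge\pi^*/\sqrt q=\pi^*/(2\sigma)$. Necessity follows from (a)$\Rightarrow$(c).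

(2) A permutation that preserves $P$ preserves $h$ and, by uniqueness of the stationary law, $\pi$; so it preserves $\bar h$. In the vertex-transitive case $\bar h$ is therefore constant and equal to $q$, and $c_*=2\sigma$.

(3) Take a killed walk from $x$ and an independent one from $\pi$. The pair has events at total rate $2$; each event is, independently, a killing with probability $p$ and otherwise a $P$-step of one of the two walks. Let $K$ be the number of steps before the first killing. It is independent of the steps themselves and $\mathbb P(K\ge j)=(1-p)^j$. Condition on which walk makes each step. After $j$ steps of the pair the second walk has made a fixed number of $P$-steps from $\pi$, so it has law $\pi$ and is independent of the first; they coincide with probability at most $\pi^*$. A meeting before the first killing is a coincidence after $j$ steps for some $0\le j\le K$, so $\bar h(x)\le\pi^*\sum_{j\ge0}(1-p)^j=\pi^*/p$. As $q\ge\nu^2$, we get $c_*\le\pi^*/(p\nu)$.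
\end{proof}

Part (3) is exact for $p=1$, where $c_*=\pi^*/\nu$, but lossy for small $p$: in Example~\ref{ex:complete} it asks for $p\sqrt n\to\infty$ rather than $pn\to\infty$.

\section{Reversible kernels that relax before the killing}\label{sec:relax}

The idea behind Theorem~\ref{thm:relax} is this. Choose $s$ with $t_{\rm rel}\ll s\ll1/p$. A walk from $x$ either meets a stationary walk before time $s$, which should be much rarer than a meeting during the whole lifetime, or it has forgotten $x$ by time $s$, and then it meets with probability about $q$; so $c(x)\approx\sqrt q\to0$. The difficulty is that $t_{\rm rel}$ controls forgetting in $L^2(\pi)$ only, not from every starting point. We therefore bound the average $B$ rather than $c_*$. But $B$ is an average against $\rho$, whose density with respect to $\pi$ has no a priori bound in $L^2(\pi)$. Lemma~\ref{lem:resolvent} removes this obstacle by expressing $\bar h$ through that same density.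

\subsection{Spectral notation}

In this section $P$ is reversible, $|V|\ge2$, $p<1$, and all walks have rate $1$. Write $\langle\cdot,\cdot\rangle_\pi$ and $\langle\cdot,\cdot\rangle$ for the inner products of $L^2(\pi)$ and $L^2(\pi\otimes\pi)$. Reversibility means that $P$ is self-adjoint in $L^2(\pi)$. So $I-P$ has an orthonormal basis of eigenfunctions $\psi_0=1,\psi_1,\dots$ with eigenvalues $0=\gamma_0<\gamma_1\le\gamma_2\le\dots\le2$, where $0$ is simple by irreducibility and $\gamma_1=1/t_{\rm rel}$. Let $P_t=e^{t(P-I)}$. The pair of walks has generator
\[
L=(P-I)\otimes I+I\otimes(P-I),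
\]
which is self-adjoint in $L^2(\pi\otimes\pi)$, with $-L(\psi_i\otimes\psi_j)=(\gamma_i+\gamma_j)\psi_i\otimes\psi_j$. The eigenvalue $0$ belongs to the constants only and all others are at least $\gamma_1$, which gives the Poincar\'e inequality
\begin{equation}\label{eq:poincare}
\langle f,f\rangle-\langle f,1\rangle^2\le t_{\rm rel}\,\langle f,-Lf\rangle .
\end{equation}
The pair chain is irreducible on the finite set $V\times V$, so $M<\infty$ almost surely. Let $Z$ be the meeting place. After the time change in \eqref{eq:lambda}, $\rho(z)=\mathbb E[e^{-\lambda M};Z=z]$; put $r=\rho/\pi$. For $\mu>0$ let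
\[
\bar h^{(\mu)}(x)=\sum_y\pi(y)\,\mathbb E_{x,y}e^{-\mu M},\qquad q_\mu=\mathbb Ee^{-\mu M},
\]
so that $\bar h=\bar h^{(\lambda)}$ and $q=q_\lambda$. These are the quantities $\bar h,q$ of the model with noise parameter $\mu/(2+\mu)$, so Lemma~\ref{lem:second} gives $\bar h^{(\mu)}\le\sqrt{q_\mu}$.

\subsection{A resolvent identity and a bound on $B$}

\begin{lemma}\label{lem:resolvent}
$\bar h=\lambda(\lambda+I-P)^{-1}r$.
\end{lemma}

\begin{proof}
Fix $g:V\to\mathbb R$ and let $k(x,y)=\mathbb E_{x,y}[e^{-\lambda M}g(Z)]$, so $k(z,z)=g(z)$. For $x\ne y$, condition on the first ring of the two clocks, which comes at rate $2$: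
\[
k(x,y)=\frac1{\lambda+2}\Big(\sum_{x'}P(x,x')k(x',y)+\sum_{y'}P(y,y')k(x,y')\Big).
\]
This says that $(\lambda-L)k$ vanishes off the diagonal; the case $g=1$ gives the same for $(\lambda-L)h$. Let $(g\otimes1)(x,y)=g(x)$. Then $(\lambda-L)(g\otimes1)=((\lambda+I-P)g)\otimes1$, and
\begin{align*}
\langle(\lambda+I-P)g,\bar h\rangle_\pi
&=\langle(\lambda-L)(g\otimes1),h\rangle=\langle g\otimes1,(\lambda-L)h\rangle=\langle k,(\lambda-L)h\rangle\\
&=\langle(\lambda-L)k,h\rangle=\langle(\lambda-L)k,1\rangle=\langle k,(\lambda-L)1\rangle=\lambda\langle k,1\rangle .
\end{align*}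
The third equality holds because $g\otimes1=k$ on the diagonal, the fifth because $h=1$ there, and the second, fourth and sixth by self-adjointness. Now $\langle k,1\rangle=\sum_z\rho(z)g(z)=\langle g,r\rangle_\pi$. Since $g$ is arbitrary and $P$ is self-adjoint, $(\lambda+I-P)\bar h=\lambda r$.
\end{proof}

\begin{lemma}\label{lem:B}
For every $s>0$,
\[
\frac B{q^2}\le2e^2\,\frac{q_{1/s}}q+2\sqrt q+2e^{-s/t_{\rm rel}} .
\]
\end{lemma}

\begin{proof}
Start one walk at $x$ and the other from $\pi$, and split $\bar h(x)$ according to whether $M\le s$. Since $\mathbf 1\{M\le s\}\le e^{1-M/s}$, the early part is at most $e\,\bar h^{(1/s)}(x)\le e\sqrt{q_{1/s}}$. By the Markov property at time $s$, the late part is at most the expectation of $h$ at the positions at time $s$; these are independent and the second has law $\pi$, so the expectation is $P_s\bar h(x)$. Also $P_s\bar h\le\sqrt q$ because $\bar h\le\sqrt q$. Thus $\bar h^2\le2e^2q_{1/s}+2\sqrt q\,P_s\bar h$, and summing against $\rho$,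
\[
B\le2e^2q_{1/s}\,q+2\sqrt q\,\langle r,P_s\bar h\rangle_\pi .
\]
Let $r_i=\langle r,\psi_i\rangle_\pi$, so $r_0=\sum_z\rho(z)=q$. By Lemma~\ref{lem:resolvent}, $\bar h$ has coefficients $\lambda r_i/(\lambda+\gamma_i)$, so the expansion below has only nonnegative terms:
\[
\langle r,P_s\bar h\rangle_\pi=\sum_ir_i^2\,\frac{\lambda e^{-\gamma_is}}{\lambda+\gamma_i}\le q^2+e^{-s/t_{\rm rel}}\sum_ir_i^2\,\frac{\lambda}{\lambda+\gamma_i}=q^2+e^{-s/t_{\rm rel}}\langle r,\bar h\rangle_\pi .
\]
Finally $\langle r,\bar h\rangle_\pi=\sum_z\rho(z)\bar h(z)\le q^{3/2}$. Divide by $q^2$.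
\end{proof}

\subsection{The law of the meeting time}

We need $q_{1/s}\ll q\ll1$. This follows once $M$ is shown to be nearly exponential, as in Example~\ref{ex:complete}, and the two cliques show that some hypothesis is needed for it. Let $\mathcal H_0$ be the space of functions on $V\times V$ that vanish on the diagonal, and let $L_0$ be the operator on $\mathcal H_0$ given by $L_0f=-Lf$ off the diagonal. Then $\langle f,L_0g\rangle=\langle f,-Lg\rangle$ for $f,g\in\mathcal H_0$, so $L_0$ is self-adjoint, and it is positive definite because $\mathcal H_0$ contains no nonzero constant. Let $0<\alpha_1\le\alpha_2\le\cdots$ be its eigenvalues, $\varphi_i$ orthonormal eigenfunctions, and $\beta_i=\langle\varphi_i,1\rangle^2$.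

\begin{lemma}\label{lem:M}
We have $1-\beta_1\le\alpha_1t_{\rm rel}$ and $\mathbb EM\le1/\alpha_1+t_{\rm rel}$, and for every $\mu>0$
\[
\frac{\beta_1\alpha_1}{\mu+\alpha_1}\le q_\mu\le\alpha_1\Big(t_{\rm rel}+\frac1\mu\Big).
\]
\end{lemma}

\begin{proof}
The function $u_t(x,y)=\mathbb P_{x,y}(M>t)$ lies in $\mathcal H_0$, equals $1$ off the diagonal at $t=0$, and solves $\partial_tu_t=-L_0u_t$, the backward equation of the pair stopped on the diagonal. So $u_t=\sum_ie^{-\alpha_it}\langle\varphi_i,1\rangle\varphi_i$, and
\[
\mathbb P(M>t)=\langle u_t,1\rangle=\sum_i\beta_ie^{-\alpha_it},\qquad\sum_i\beta_i=\mathbb P(M>0)=1-\nu^2 .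
\]
The Poincar\'e inequality \eqref{eq:poincare} for $\varphi_1$ gives $1-\beta_1\le t_{\rm rel}\alpha_1$. The span of $\varphi_1,\varphi_2$ contains a unit vector $f$ orthogonal to $1$; by \eqref{eq:poincare}, $1\le t_{\rm rel}\langle f,-Lf\rangle\le t_{\rm rel}\alpha_2$. So $\alpha_i\ge1/t_{\rm rel}$ for $i\ge2$, and $\mathbb EM=\sum_i\beta_i/\alpha_i\le1/\alpha_1+t_{\rm rel}$. Finally
\[
q_\mu=1-\mu\int_0^\infty e^{-\mu t}\,\mathbb P(M>t)\,dt=\nu^2+\sum_i\beta_i\frac{\alpha_i}{\mu+\alpha_i}.
\]
The term $i=1$ gives the lower bound. For the upper bound, this term is at most $\alpha_1/\mu$, and the rest is at most $\nu^2+\sum_{i\ge2}\beta_i=1-\beta_1$.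
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:relax}]
We drop the index $n$. For large $n$, $\mathbb EM>0$ and so $|V|\ge2$. Since $t_{\rm rel}\ge\frac12$, the hypothesis $pt_{\rm rel}\to0$ forces $p\to0$ and $\lambda/(2p)\to1$. Thus $\lambda t_{\rm rel}\to0$ and $\lambda\,\mathbb EM\to\infty$. By Lemma~\ref{lem:M}, $\lambda/\alpha_1\ge\lambda\,\mathbb EM-\lambda t_{\rm rel}\to\infty$; this is the only use of the meeting-time hypothesis. Then $\alpha_1t_{\rm rel}=(\alpha_1/\lambda)\,\lambda t_{\rm rel}\to0$, so $\beta_1\to1$. Lemma~\ref{lem:M} now gives $q\le\alpha_1t_{\rm rel}+\alpha_1/\lambda\to0$ and, as soon as $\beta_1\ge\frac12$ and $\alpha_1\le\lambda$, also $q\ge\alpha_1/(4\lambda)$. Hence $q_{1/s}/q\le4\lambda(t_{\rm rel}+s)$ for large $n$ and all $s>0$.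

Take $s=(t_{\rm rel}/\lambda)^{1/2}$, the geometric mean of the two scales. Then $\lambda s=(\lambda t_{\rm rel})^{1/2}\to0$ and $s/t_{\rm rel}=(\lambda t_{\rm rel})^{-1/2}\to\infty$. All three terms in Lemma~\ref{lem:B} tend to $0$, so $\delta\to0$ by \eqref{eq:deltaB}, and Theorem~\ref{thm:criterion}(iii) applies.
\end{proof}

\section{One cluster of the size of the standard deviation}\label{sec:sharp}

If $pt_{\rm rel}$ is of order $1$, there is no time $s$ between the two scales. To turn this into a counterexample with $\sigma\to0$ we use a set $U$ of small mass $a$, inside which walks meet quickly and which they leave only at a rate comparable to $p$; elsewhere walks are frozen up to the same time scale. Then $U$ is mostly covered by one cluster, of mass about $a$, while $q$ is of order $a^2$. The size $m$ of $U$ must satisfy $\sqrt n\ll m\ll n$: the upper bound makes meetings in $U$ faster than killing, and the lower bound makes $a^2$ dominate $\nu^2=1/n$.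

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $|V|=n\ge4$, let $U\subset V$ have $m=\lceil n^{3/4}\rceil<n$ elements, and put $a=m/n$ and $p=\kappa=1/n$. Let $P=(1-\kappa)P^0+\kappa\Pi$, where $\Pi(x,y)=1/n$, where $P^0(x,\cdot)$ is uniform on $U$ for $x\in U$, and where $P^0(x,x)=1$ for $x\notin U$. The matrix $P$ is symmetric with positive entries, so it is irreducible and reversible with $\pi$ uniform, and $\pi^*/\nu=n^{-1/2}\to0$. The matrix $P^0$ is an orthogonal projection that fixes the constants. On functions orthogonal to the constants $\Pi=0$, so $I-P$ has eigenvalues in $\{\kappa,1\}$ there, and $\kappa$ occurs, with eigenfunction $\mathbf 1_U-a$. Hence $t_{\rm rel}=1/\kappa=n$ and $pt_{\rm rel}=1$.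

Realize a killed walk by independent clocks: $P^0$-moves at rate $(1-p)(1-\kappa)$, $\Pi$-moves at rate $(1-p)\kappa$, and killing at rate $p$.

\emph{Lower bound on $\bar h$.} Two walks at distinct points of $U$ remain so until a $P^0$-move takes one onto the other, or a $\Pi$-move or a killing occurs. The first of these events is the meeting with probability
\[
\frac{2(1-p)(1-\kappa)/m}{2(1-p)(1-\kappa)/m+2p+2(1-p)\kappa}\longrightarrow1,
\]
since $m(p+\kappa)=2m/n\to0$. So $h\ge1-o(1)$ on $U\times U$, and $\bar h(x)\ge a(1-o(1))$ for $x\in U$.

\emph{Upper bound on $q$.} Start two walks from $\pi$. Let $T_0=0$, and let $T_1<T_2<\cdots$ be the times of $\Pi$-moves of either walk. Between these times a walk in $U$ stays in $U$ and a walk outside $U$ does not move, so a meeting in $[T_j,T_{j+1})$ requires that at time $T_j$ the walks are both in $U$ or are equal. Given the $\Pi$-clocks and the killing clocks, the two walks are independent, and each is uniform at time $T_j$, because $P^0$ and $\Pi$ preserve the uniform law. So this requirement has conditional probability at most $a^2+1/n$. The expected number of $\Pi$-moves before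 the first killing is the ratio of rates $(1-p)\kappa/p\le1$. Therefore
\[
q\le\Big(a^2+\frac1n\Big)\sum_{j\ge0}\mathbb P(T_j<\zeta_1\wedge\zeta_2)\le2\Big(a^2+\frac1n\Big)\longrightarrow0 .
\]

Since $na^2\ge\sqrt n\to\infty$, we obtain $\liminf c_*\ge\liminf a(1-o(1))/\sqrt{2(a^2+1/n)}=1/\sqrt2$, and $W_n\not\Rightarrow\mathcal N(0,1)$ by Theorem~\ref{thm:criterion}(iii). Moreover $\sigma^2=q/4\to0$. By \eqref{eq:lambda}, $\lambda\,\mathbb EM\ge\log(1/q)\to\infty$, and $\lambda\le4p$, so $p\,\mathbb EM\to\infty$. Finally $t_{\rm rel}/\mathbb EM=1/(p\,\mathbb EM)\to0$.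
\end{proof}

\begin{thebibliography}{1}

\bibitem{PR}
Richard Pymar and Nicol\'as Rivera,
\emph{Asymptotic behaviour of the noisy voter model density process},
arXiv:2112.01478 (2021).

\end{thebibliography}
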